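# Derived localization and finite homological dimension for quantized conical symplectic resolutions

## 1. The theorem

**Theorem.** For every conical symplectic resolution $\rho:X\to Y$, every $\lambda\in H^2(X,\mathbb C)$, and every $\theta\in H^2(X,\mathbb R)$ encoding a choice of resolution, the following two conditions are equivalent:

1. The algebra $\mathcal A_\lambda$ has finite homological dimension.
2. Derived localization holds for $\mathcal A_\lambda^\theta$.

The question comes from Ivan Losev, "Localization theorems for quantized symplectic resolutions", arXiv:2103.11193 (2021). The implication (2)⇒(1) is known; we include a short proof. The work is in (1)⇒(2).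

In words: $\mathcal A_\lambda^\theta$ is a sheaf of noncommutative algebras on the smooth variety $X$, and $\mathcal A_\lambda$ is its algebra of global sections. Taking derived global sections sends sheaves of modules to modules. The theorem says that nothing is lost in this passage exactly when the algebra $\mathcal A_\lambda$ is "smooth" in the homological sense. Condition (1) mentions neither $X$ nor $\theta$.

## 2. Resolutions, quantizations, coherent modules

**Conical symplectic resolutions.** $Y$ is a normal affine Poisson variety over $\mathbb C$, $\rho:X\to Y$ is a projective resolution of singularities, and $X$ carries an algebraic symplectic form $\omega$. A $\mathbb C^\times$-action on $Y$ lifts to $X$, with $\rho$ equivariant. The grading $\mathbb C[Y]=\bigoplus_{i\ge0}\mathbb C[Y]_i$ satisfies $\mathbb C[Y]_0=\mathbb C$, and $t\cdot\omega=t^d\omega$ with $d>0$, so the bracket on $\mathbb C[Y]$ has degree $-d$.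

*Example.* $X=T^*\mathbb P^1\to Y=\{h^2+4ef=0\}$, the nilpotent cone of $\mathfrak{sl}_2$. Here $\mathbb C^\times$ scales cotangent fibers, $e,f,h$ have degree $1$, and $d=1$. In a chart with coordinate $z$ and cotangent coordinate $\xi$, the map is $e=\xi,\ h=-2z\xi,\ f=-z^2\xi$.

**The conical topology.** From now on "open" means $\mathbb C^\times$-stable Zariski open. By Sumihiro's theorem the stable affine opens form a basis, closed under finite intersections since $X$ is separated. We write "affine" for "stable affine open". An equivariant quasi-coherent sheaf $\mathcal F$ is regarded as a graded sheaf $\bigoplus_i\mathcal F_i$ in this topology; its sections over affines are the usual ones.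

**Filtered quantizations.** $\mathcal A^\theta_\lambda$ is a sheaf of complete, separated, exhaustively filtered algebras in the conical topology, with $\operatorname{gr}\mathcal A_\lambda^\theta=\mathcal O_X$ compatibly with the Poisson bracket. These are parametrized by $\lambda\in H^2(X,\mathbb C)$. The only features of $\mathcal A^\theta_\lambda$ we shall use are completeness and $\operatorname{gr}=\mathcal O_X$. We put $\mathcal A_\lambda=\Gamma(\mathcal A_\lambda^\theta)$.

*Example.* $X=Y=\mathbb C^2$ with scaling, $d=2$: the global sections form the Weyl algebra generated by $x,y$ in degree $1$ with $[x,y]=1$. On $\{x\ne0\}$ the element $x^{-k}$ has order $-k$, so $\sum_{k\ge0}x^{-k}$ converges there and is inverse to $1-x^{-1}$, an element with symbol $1$.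

From here on fix $X,Y,\lambda,\theta$, and write $\mathcal A^\theta,\mathcal A$, and $\dim X=2n$. Fix a finite cover $\mathfrak U$ of $X$ by $r\ge1$ affines; Čech complexes are the ordered ones, so they live in degrees $0,\dots,r-1$.

**Complete filtered sheaves and coherent modules.** A *complete filtered sheaf* $F$ is a sheaf of vector spaces with an exhaustive $\mathbb Z$-filtration such that $F_{\le i}=\varprojlim_kF_{\le i}/F_{\le i-k}$ and $\operatorname{gr}F$ is an equivariant coherent sheaf on $X$. The shift is $F\{k\}_{\le i}:=F_{\le i+k}$; in $\mathcal A^\theta\{-k\}$ the generator $1$ sits in degree $k$. A *good* filtration on a sheaf of $\mathcal A^\theta$-modules is a filtration compatible with that of $\mathcal A^\theta$ making the module a complete filtered sheaf. A module is *coherent* if it has a good filtration. (This is the standard notion; see Braden–Proudfoot–Webster, Section 4, or Bezrukavnikov–Losev, Section 2.3.) $\operatorname{Mod}$ is the category of all sheaves of left $\mathcal A^\theta$-modules, and $\operatorname{Coh}\subset\operatorname{Mod}$ is the full subcategory of coherent ones.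 $\mathcal A\text{-mod}$ is the category of finitely generated (f.g.) left modules.

**The functors.** $R\Gamma$ is sheaf cohomology, $\operatorname{Loc}N=\mathcal A^\theta\otimes_{\mathcal A}N$ is the left adjoint of $\Gamma$, and *derived localization holds* if $R\Gamma$ and $L\mathrm{Loc}$ are mutually inverse equivalences between $D^b(\operatorname{Coh})$ and $D^b(\mathcal A\text{-mod})$. The algebra $\mathcal A$ has *finite homological dimension* if projective dimensions of f.g. $\mathcal A$-modules are bounded.

**Thick subcategories.** $\langle E\rangle$ is the smallest full triangulated subcategory containing $E$ and closed under direct summands (so under cones, shifts, summands). *Example.* In $D^b(\mathcal A\text{-mod})$, $\langle\mathcal A\rangle$ is the category of perfect complexes: those isomorphic to bounded complexes of f.g. projectives.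

**Geometric facts used throughout.** Idempotents of a nonnegatively graded commutative ring lie in degree $0$, so $\mathbb C[Y]_0=\mathbb C$ makes $Y$ connected. Being normal, $Y$ is irreducible and $\mathbb C[Y]$ is a domain, with $\mathbb C[Y]^\times=\mathbb C^\times$. Normality gives $\Gamma(X,\mathcal O_X)=\mathbb C[Y]$. The form $\omega^n$ trivializes the canonical bundle, $\omega_X\cong\mathcal O_X$, so Grauert–Riemenschneider vanishing gives $H^i(X,\mathcal O_X)=0$ for $i>0$.

**An equivariant ample bundle.** Let $\mathcal O(1)$ be a $\rho$-ample line bundle; as $Y$ is affine, it is ample. We make it equivariant. Let $a,\mathrm{pr}:\mathbb C^\times\times X\to X$ be action and projection. Since $X$ is smooth, $\mathrm{pr}^*:\operatorname{Pic}X\to\operatorname{Pic}(\mathbb C^\times\times X)$ is surjective, so $a^*\mathcal O(1)\cong\mathrm{pr}^*\mathcal L$ for some $\mathcal L$. Restricting to $1\times X$ gives $\mathcal L\cong\mathcal O(1)$. So there is $\varphi:a^*\mathcal O(1)\cong\mathrm{pr}^*\mathcal O(1)$, which we normalize to be the identity on $1\times X$. Its failure to be a cocycle, the ratio of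 $\varphi(st,x)$ and $\varphi(t,x)\varphi(s,tx)$, is a unit $u(s,t,x)$ on $\mathbb C^\times\times\mathbb C^\times\times X$ with $u(1,t,x)=u(s,1,x)=1$. Functions on this space form $\mathbb C[Y][s^{\pm1},t^{\pm1}]$. Units of a Laurent polynomial ring over a domain are monomials times units of the domain, so $u=c\,s^at^b$ with $c\in\mathbb C^\times$, and the normalization forces $u=1$. Fix $m_0>0$ such that for $m\ge m_0$ the sheaf $\mathcal O(m)$ is globally generated and $H^i(X,\mathcal O(m))=0$ for $i>0$.

## 3. Affine space and $T^*\mathbb P^1$ by hand

**Affine space.** Let $X=Y=\mathbb C^{2n}$ with the scaling action. Then $\mathcal A$ is the Weyl algebra with $\operatorname{gr}\mathcal A$ a polynomial ring in $2n$ variables. Lifting graded free resolutions of length $\le2n$ shows that f.g. modules have projective dimension $\le 2n$, so (1) holds. Since $X$ is itself affine, $\Gamma$ is exact on $\operatorname{Coh}$ and a coherent module is the same as a f.g. $\mathcal A$-module (Lemma 2(a) and items (a)–(c) in the proof of Lemma 3 below, with $U=X$), so (2) holds.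

**Differential operators on $\mathbb P^1$.** Let $p:T^*\mathbb P^1\to\mathbb P^1$ and $k\in\mathbb C$. Take the quantization with $\Gamma(p^{-1}(V),\mathcal A^\theta)=D^k(V)$ for $V\subset\mathbb P^1$ affine, where $D^k$ is the sheaf of twisted differential operators acting on "$\mathcal O(k)$", filtered by order. In the chart $z$ the global sections are generated by
$$e=\partial,\qquad h=k-2z\partial,\qquad f=-z^2\partial+kz .$$
One checks $[e,f]=h$, $[h,e]=2e$, $[h,f]=-2f$ and
$$\Omega:=h^2+2h+4fe=k^2+2k+(-4k+4-4+4k)z\partial+(4-4)z^2\partial^2=k(k+2).$$
Since $\operatorname{gr}\mathcal A=\mathbb C[Y]=\mathbb C[e,f,h]/(h^2+4ef)$, we get $\mathcal A=U(\mathfrak{sl}_2)/(\Omega-k(k+2))$. It is a domain and a free $\mathbb C[h]$-module on $\{f^i\}_{i\ge0}\cup\{e^i\}_{i>0}$. A coherent $D^k$-module $M$ with good filtration gives a coherent $\mathcal A^\theta$-module, $U\mapsto\Gamma(U,\mathcal A^\theta)\otimes_{D^k(V)}M(V)$ for affine $U\subset p^{-1}(V)$ (this is item (c) in the proof of Lemma 3), and $R\Gamma$ is the same, computed with the cover by two sets $p^{-1}(V)$.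

*Condition (2) at $k=-1$.* The nonzero $D^{-1}$-module $\mathcal O(-1)$ has $R\Gamma(\mathcal O(-1))=0$. So derived localization fails.

*Condition (1) at $k=-1$.* Here $fe=-\tfrac14(h+1)^2$. Put $P=\mathcal A/\mathcal Ae$, with generator $v$. As $f\,p(h)\,e=fe\,p(h+2)$, the part of $\mathcal Ae$ in $f^i\mathbb C[h]$ is $f^i(h+1)^2\mathbb C[h]$, and $\mathcal Ae$ contains all $e^i\mathbb C[h]$, $i>0$. So $P$ has basis $f^iv,\ f^i(h+1)v$, $i\ge0$. Let $\Delta=\mathcal A/(\mathcal Ae+\mathcal A(h+1))$, the Verma module with basis $f^iv$ and $ef^iv=-i^2f^{i-1}v$. The vector $(h+1)v\in P$ is killed by $e$ (since $e(h+1)=(h-1)e$) and by $h+1$, so there is an exact sequence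
$$0\to\Delta\to P\to\Delta\to0 .$$
Right multiplication by $e$ is injective, so $0\to\mathcal A\xrightarrow{\cdot e}\mathcal A\to P\to0$ is a projective resolution. Hence $\operatorname{Hom}(P,\Delta)=\ker(e|_\Delta)=\mathbb C$, $\operatorname{Ext}^1(P,\Delta)=\Delta/e\Delta=0$, and higher Ext's vanish. Also $\operatorname{Hom}(\Delta,\Delta)=\mathbb C$. The long exact sequence starts
$$0\to\mathbb C\to\mathbb C\to\operatorname{Hom}(\Delta,\Delta)\to\operatorname{Ext}^1(\Delta,\Delta)\to0,$$
where the injection $\mathbb C\to\mathbb C$ is bijective, and then gives $\operatorname{Ext}^i(\Delta,\Delta)\cong\operatorname{Ext}^{i+1}(\Delta,\Delta)$ for $i\ge1$. So $\operatorname{Ext}^i(\Delta,\Delta)=\mathbb C$ for every $i\ge0$: the homological dimension is infinite, and (1) fails too.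

*The case $k\ne-1$.* Now $-4fe=(h-k)(h+k+2)$ has distinct roots, so $\mathcal A/\mathcal Ae$ splits as a sum of two Verma modules, of highest weights $k$ and $-k-2$, and each has projective dimension $\le1$: the previous obstruction to (1) is gone. On the other side, let $M$ be a $D^k$-module with $R\Gamma M=0$. Tensor $0\to\mathcal O(-1)\to\mathcal O\otimes\mathbb C^2\to\mathcal O(1)\to0$ with $M$:
$$0\to M(-1)\to M\otimes\mathbb C^2\to M(1)\to0 .$$
This is $\mathfrak{sl}_2$-equivariant, and $M(\pm1)$ are modules over $D^{k\pm1}$. So $\Omega$ acts on the ends by $k^2-1$ and $(k+2)^2-1$. These differ exactly because $k\neq-1$, so the sequence splits as a sequence of sheaves of vector spaces, and $R\Gamma(M(-1))=0$. From $0\to M(j-1)\to M(j)^{\oplus2}\to M(j+1)\to0$ we get by induction $R\Gamma(M(j))=0$ for all $j\ge-1$. A nonzero quasi-coherent sheaf has $\Gamma(M(j))\ne0$ for large $j$, so $M=0$.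

This argument used translation by line bundles and central characters of a Lie algebra. A general $X$ has no Lie algebra, so we need another reason for $\ker R\Gamma$ to vanish.

## 4. What adjunction gives, and why $\ker R\Gamma$ must be tested from both sides

Assume (1). The formal attempt goes as follows. Every object of $D^b(\mathcal A\text{-mod})$ is perfect, so $L\mathrm{Loc}$ lands in $\langle\mathcal A^\theta\rangle\subset D^b(\operatorname{Coh})$. Since $R\Gamma\mathcal A^\theta=\mathcal A$, the unit $N\to R\Gamma L\mathrm{Loc}N$ is an isomorphism. For any $F\in D^b(\operatorname{Coh})$ complete the counit to a triangle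
$$G=L\mathrm{Loc}R\Gamma F\to F\to K\to G[1],\qquad R\Gamma K=0 .$$
So (2) amounts to $\ker R\Gamma=0$. What we know about $K$ is $\operatorname{Hom}(\mathcal A^\theta,K[i])=H^i(X,K)=0$, hence $\operatorname{Hom}(G,K[i])=0$. But the map in the triangle that we must control goes the other way, $K\to G[1]$. Here formal reasoning stops.

It cannot be pushed further without geometry. On $\mathbb P^1$, with $\mathcal O$ in place of $\mathcal A^\theta$ and $\mathbb C=\operatorname{End}(\mathcal O)$ in place of $\mathcal A$, everything above holds: $\mathbb C$ has homological dimension $0$, and $R\Gamma(V\otimes\mathcal O)=V$. Yet $R\Gamma(\mathcal O(-1))=0$. For $F=\mathcal O(1)$ the triangle is $\mathcal O^{2}\to\mathcal O(1)\to\mathcal O(-1)[1]$, with nonzero connecting map $\mathcal O(-1)\to\mathcal O^2$. By Serre duality, $\operatorname{Hom}(K,\mathcal O[i])$ is dual to $H^{1-i}(K\otimes\omega)$, and the twist by $\omega$ is what separates the two sides.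

On $X$ the canonical bundle is trivial, so one expects no twist. Test this on $K=\mathcal O(-1)$ over $D^{-1}$. Over $D=D^0$ there is the resolution $0\to D\otimes_{\mathcal O}\Theta\to D\to\mathcal O\to0$, where $\Theta$ is the tangent sheaf. Applying $\mathcal Hom_D(-,D)$ gives $D\to\omega\otimes_{\mathcal O}D$, locally $P\mapsto dz\otimes\partial P$. This is injective, and since locally $D=\mathcal O\oplus\partial D$, the map $\omega\to\omega\otimes D$, $\eta\mapsto\eta\otimes1$, identifies the cokernel with $\omega$, compatibly with right multiplication by functions. As $D^{-1}=\mathcal O(-1)\otimes D\otimes\mathcal O(1)$, twisting gives $\mathcal Ext^1_{D^{-1}}(\mathcal O(-1),D^{-1})=\omega\otimes\mathcal O(1)=\mathcal O(-1)$ and no other $\mathcal Ext$. Hence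
$$\operatorname{Ext}^i_{D^{-1}}(\mathcal O(-1),D^{-1})=H^{i-1}(\mathbb P^1,\mathcal O(-1))=0\quad\text{for all }i.$$
The object in $\ker R\Gamma$ is orthogonal to the structure sheaf on *both* sides.

So the plan is this. First, prove a duality
$$\operatorname{Hom}(M,\mathcal A^\theta[i])\cong\operatorname{Hom}(R\Gamma M,\mathcal A[i])$$
by quantizing Grothendieck duality for $\rho$. Second, conclude $\operatorname{Hom}(K,G[1])=0$, so $F\cong G\oplus K$. Third, feed in objects $F$ that are *indecomposable* and *generate*: quantizations of line bundles. Then $K$ has to vanish.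

Sections 5–8 build the tools (filtered sheaves, quantized line bundles, generation, adjunction), Section 9 is the duality, and Sections 10–11 finish.

## 5. Passing from $\operatorname{gr}$ to filtered objects

The purpose of this section is to make every vanishing statement about $\operatorname{gr}$ lift. "Complete" means $C_{\le i}=\varprojlim_kC_{\le i}/C_{\le i-k}$, which includes separatedness.

**Lemma 1.** Let $C$ be a complex whose terms carry exhaustive, complete, separated filtrations preserved by the differential.

(a) If $\operatorname{gr}C$ is acyclic, so is $C$. Hence a filtered map of such complexes is a quasi-isomorphism if its $\operatorname{gr}$ is.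

(b) If $\operatorname{gr}C$ has cohomology only in degree $0$, so does $C$, and $H^0(C)$ is exhaustively, completely, separatedly filtered by the $H^0(C_{\le i})$, with $\operatorname{gr}H^0(C)=H^0(\operatorname{gr}C)$.

*Proof.* (b) The sequences $0\to\operatorname{gr}_{i-k}C\to C_{\le i}/C_{\le i-k-1}\to C_{\le i}/C_{\le i-k}\to0$ show by induction on $k$ that $C_{\le i}/C_{\le i-k}$ has cohomology only in degree $0$, and that the transition maps in $k$ on $H^0$ are surjective. As $C_{\le i}$ is the inverse limit of these complexes along surjections, Milnor's sequence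
$$0\to{\varprojlim_k}^1H^{j-1}(C_{\le i}/C_{\le i-k})\to H^j(C_{\le i})\to\varprojlim_kH^j(C_{\le i}/C_{\le i-k})\to0$$
gives $H^j(C_{\le i})=0$ for $j\ne0$ and $H^0(C_{\le i})=\varprojlim_kH^0(C_{\le i}/C_{\le i-k})$. The long exact sequence of $0\to C_{\le i-k}\to C_{\le i}\to C_{\le i}/C_{\le i-k}\to0$ now gives $H^0(C_{\le i}/C_{\le i-k})=H^0(C_{\le i})/H^0(C_{\le i-k})$. In particular $H^0(C_{\le i-k})\to H^0(C_{\le i})$ is injective. Taking the union over $i$, we get $H^j(C)=0$ for $j\neq0$, $H^0(C)=\bigcup_iH^0(C_{\le i})$, and this filtration is complete with the stated $\operatorname{gr}$. (a) The same argument with zero cohomology; for the last claim apply it to the cone, whose $\operatorname{gr}$ is the cone of $\operatorname{gr}$. $\square$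

**Lemma 2.** Let $F$ be a complete filtered sheaf, $\mathcal F=\operatorname{gr}F$.

(a) For $U$ affine and $p>0$: $H^p(U,F_{\le i})=0=H^p(U,F)$. $\Gamma(U,F)$ is exhaustively, completely, separatedly filtered by the $\Gamma(U,F_{\le i})$, with $\operatorname{gr}=\Gamma(U,\mathcal F)$.

(b) $R\Gamma(X,F)$ is computed by $\check C(\mathfrak U,F)$, whose $\operatorname{gr}$ is $\check C(\mathfrak U,\mathcal F)$; so $H^p(X,F)=0$ for $p\ge r$. If $H^p(X,\mathcal F)=0$ for all $p>0$, then $H^p(X,F)=0$ for $p>0$ and $\operatorname{gr}\Gamma(X,F)=\Gamma(X,\mathcal F)$.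

*Proof.* (a) *Graded pieces.* Čech complexes of $\mathcal F_i$ for finite covers of an affine by affines are graded pieces of the usual Čech complexes of $\mathcal F$, so they are exact in positive degrees. Cartan's criterion (a sheaf whose positive Čech cohomology vanishes for such covers, on a basis closed under finite intersections, has no higher cohomology on members of the basis) gives $H^p(U,\mathcal F_i)=0$ for $p>0$. By induction on $k$ the sheaves $Q_k=F_{\le i}/F_{\le i-k}$ are acyclic on affines, with $\Gamma(U,Q_{k+1})\to\Gamma(U,Q_k)$ surjective.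

*The limit.* Consider
$$0\to F_{\le i}\to\prod_kQ_k\xrightarrow{1-\text{shift}}\prod_kQ_k\to0 .$$
The kernel is $\varprojlim Q_k=F_{\le i}$, and over an affine the second map is surjective on sections because the transition maps are. So the sequence is exact, also on sections over affines. The product $\prod_kQ_k$ is acyclic on affines: the product of injective resolutions of the $Q_k$ is exact on sections over every affine, hence is an injective resolution of the product. The long exact sequence now gives $H^p(U,F_{\le i})=0$ for $p>0$.

*Conclusion.* From $H^1(U,F_{\le i-k})=0$ we get $\Gamma(U,F_{\le i})/\Gamma(U,F_{\le i-k})=\Gamma(U,Q_k)$. This gives completeness and $\operatorname{gr}$. The space is Noetherian, so sections and cohomology commute with filtered colimits; this gives exhaustiveness and $H^p(U,F)=0$.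

(b) All intersections of members of $\mathfrak U$ are affine, so the Čech complex computes cohomology by (a); it has terms only in degrees $0,\dots,r-1$. Its filtration has $\operatorname{gr}=\check C(\mathfrak U,\mathcal F)$ by (a), and Lemma 1(b) applies. $\square$

## 6. Coherent modules form an abelian category

We need kernels and cokernels in $\operatorname{Coh}$ in order to speak of $D^b(\operatorname{Coh})$ and compare it with $D(\operatorname{Mod})$.

**Lemma 3.** $\operatorname{Coh}$ is closed under kernels and cokernels in $\operatorname{Mod}$; so it is abelian and exactly embedded.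

*Proof.* Let $U'\subset U$ be affine, $B=\Gamma(U,\mathcal A^\theta)$, $B'=\Gamma(U',\mathcal A^\theta)$; by Lemma 2 these are complete with $\operatorname{gr}B=\mathbb C[U]$, $\operatorname{gr}B'=\mathbb C[U']$. Call a filtered $B$-module $M$ *good* if its filtration is exhaustive, complete, separated and $\operatorname{gr}M$ is f.g. over $\mathbb C[U]$. If homogeneous generators of $\operatorname{gr}M$ in degrees $d_j$ are lifted to $m_j\in M_{\le d_j}$, then
$$M_{\le i}=\sum_jB_{\le i-d_j}m_j .\tag{6.1}$$
Indeed, given $m\in M_{\le i}$, subtract $\sum b^{(0)}_jm_j$ to land in $M_{\le i-1}$, repeat, and sum the convergent series $b_j=\sum_kb_j^{(k)}$ with $b_j^{(k)}\in B_{\le i-k-d_j}$. So good modules are f.g.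

**Step (a): submodules and quotients.** *If $M$ is good and $K\subset M$ is a submodule, then $K$ (induced filtration) and $M/K$ (quotient filtration) are good.* The module $\operatorname{gr}K\subset\operatorname{gr}M$ is f.g. as $\mathbb C[U]$ is Noetherian; lift homogeneous generators to $k_1,\dots,k_s\in K$. Let $x\in M_{\le i}$ lie in the closure of $K$. Write $x=k+y$ with $k\in K$, $y\in M_{\le i-1}$; then $k\in K_{\le i}$, and subtracting a combination $\sum b_jk_j$ from $k$ lands in $K_{\le i-1}$. So $x-\sum b_jk_j$ lies in the closure of $K$ and in $M_{\le i-1}$. Iterating and using completeness of $B$, $x\in\sum Bk_j\subset K$. Thus $K$ is closed. An element of $\varprojlim_kK_{\le i}/K_{\le i-k}$ defines an element of $M_{\le i}$ in the closure of $K$, i.e. in $K_{\le i}$; so $K$ is complete. Taking $\varprojlim_k$ of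
$$0\to K_{\le i}/K_{\le i-k}\to M_{\le i}/M_{\le i-k}\to(M/K)_{\le i}/(M/K)_{\le i-k}\to0,$$
which stays exact because the transition maps on the left are surjective, and comparing with $(M/K)_{\le i}=M_{\le i}/K_{\le i}$, shows that $M/K$ is complete and separated. Its $\operatorname{gr}$ is $\operatorname{gr}M/\operatorname{gr}K$. In particular every f.g. $B$-module, as a quotient of some $B^s$, has a good filtration.

**Step (b): restriction to a smaller affine.** *$B'$ is a flat right $B$-module, and for $M$ good, $B'\otimes_BM$ with the tensor product filtration is good over $B'$ with $\operatorname{gr}=\mathbb C[U']\otimes_{\mathbb C[U]}\operatorname{gr}M$.* By (6.1) there is a filtered surjection $F_0=\bigoplus_jB\{-d_j\}\to M$, surjective on each $(-)_{\le i}$. Its kernel with induced filtration is good by (a), with $\operatorname{gr}$ the kernel of $\operatorname{gr}F_0\to\operatorname{gr}M$. Iterating, we get a filtered resolution $F_\bullet\to M$ with $\operatorname{gr}F_\bullet\to\operatorname{gr}M$ exact. Then $\operatorname{gr}(B'\otimes_BF_\bullet)=\mathbb C[U']\otimes_{\mathbb C[U]}\operatorname{gr}F_\bullet$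 has homology only in degree $0$, since $\mathbb C[U']$ is flat over $\mathbb C[U]$. By Lemma 1(b), $\operatorname{Tor}^B_j(B',M)=0$ for $j>0$, and $B'\otimes_BM$ is complete with the stated $\operatorname{gr}$ for the filtration by images of $(B'\otimes F_0)_{\le i}$, i.e. by $\sum_jB'_{\le i-d_j}\otimes m_j$. By (6.1) this is the tensor product filtration, so it is independent of choices. Every f.g. module admits a good filtration, so the Tor vanishing gives flatness.

**Step (c): sheaves from modules.** *If $M\in\operatorname{Coh}$ has a good filtration, then $M(U)$ is good and $B'\otimes_BM(U)\to M(U')$ is a filtered isomorphism. Conversely, a compatible system of good modules $P(U)$, $U$ affine, with filtered isomorphisms $B'\otimes_BP(U)\cong P(U')$ defines a coherent module with good filtration.* The first claim: goodness is Lemma 2(a), and the map is an isomorphism on $\operatorname{gr}$, hence a filtered isomorphism by completeness. Conversely, the $\operatorname{gr}P(U)$ form an equivariant coherent sheaf by (b). So the $\operatorname{gr}_iP$ are sheaves on the basis of affines. If $0\to P_1\to P_2\to P_3\to0$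 is an exact sequence of presheaves on the basis with $P_1,P_3$ sheaves, comparing $0\to P_1(V)\to P_2(V)\to P_3(V)\to0$ with the left exact sequence of zeroth Čech cohomologies shows that $P_2$ is a sheaf. So the $P_{\le i}/P_{\le i-k}$ are sheaves, then their limits $P_{\le i}$, then (the space being Noetherian) the union $P$. The resulting sheaf is complete with $\operatorname{gr}$ coherent.

**Step (d): kernels and cokernels.** Let $f:M\to N$ be a morphism in $\operatorname{Coh}$; choose good filtrations on $M$ and $N$. Put $K(U)=\ker f_U$ and $I(U)=\operatorname{im}f_U$, for $U$ affine. By flatness $K(U')=B'\otimes_BK(U)$ and $I(U')=B'\otimes_BI(U)$. Filter $K(U)$ by $M(U)$ and $I(U)$ by $N(U)$; these are good by (a). We must check that the two filtrations on $K(U')$, the tensor one and the one induced from $M(U')$, agree. On $\operatorname{gr}$ the map $B'\otimes_BK(U)\to M(U')$ is $\mathbb C[U']\otimes\operatorname{gr}K(U)\to\mathbb C[U']\otimes\operatorname{gr}M(U)$, which is injective by flatness; a filtered map of exhaustively, separatedly filtered spaces that is injective on $\operatorname{gr}$ is strict.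 So they agree; likewise for $I$. For $N(U)/I(U)$ the tensor filtration is the image of that on $B'\otimes N(U)=N(U')$, i.e. the quotient filtration. By (c) the systems $K$, $I$, $N/I$ are coherent modules, and they are the kernel, image and cokernel in $\operatorname{Mod}$. $\square$

Everything so far, and Section 7, applies equally to right modules, since only completeness and $\operatorname{gr}=\mathcal O_X$ were used.

## 7. Quantized line bundles generate $D^b(\operatorname{Coh})$

**Locally free modules.** A filtered coherent module is *locally free* if it is locally isomorphic, as a filtered module, to a finite sum $\bigoplus_j\mathcal A^\theta\{k_j\}$. *If $E$ has a good filtration and $\operatorname{gr}E$ is a vector bundle, then $E$ is locally free.* Indeed, on an affine around a point, homogeneous sections generate $\operatorname{gr}E$; choose some forming a basis of the fiber at the point. The locus where they fail to be a basis is the zero set of a homogeneous section of the determinant, so it is closed and stable, and they form a basis on a smaller affine. Lift them; the resulting filtered map from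 a free module is an isomorphism on $\operatorname{gr}$, hence an isomorphism by completeness.

For $E$ locally free and $N$ coherent with good filtration, let $\mathcal Hom(E,N)_{\le i}$ be the maps sending $E_{\le j}$ to $N_{\le i+j}$ for all $j$. Locally this is a finite sum of shifts of $N$, so $\mathcal Hom(E,N)$ is a complete filtered sheaf with $\operatorname{gr}=\mathcal Hom(\operatorname{gr}E,\operatorname{gr}N)$. The functor $\mathcal Hom(E,-)$ is exact on $\operatorname{Mod}$. It takes an injective $I$ to a flabby sheaf: with $j:V\to X$ the inclusion of an open set, $j_!(E|_V)\subset E$, so $\operatorname{Hom}(E,I)\to\operatorname{Hom}(E|_V,I|_V)$ is surjective. Therefore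
$$\operatorname{Ext}^i_{\operatorname{Mod}}(E,N)=H^i(X,\mathcal Hom(E,N)).\tag{7.1}$$
Put $E^\vee=\mathcal Hom(E,\mathcal A^\theta)$, a locally free right module; $E^{\vee\vee}=E$.

The next lemma produces our test objects. The obstruction to quantizing a line bundle lives in $H^2(X,\mathcal O_X)=0$.

**Lemma 4.** For every equivariant line bundle $\mathcal L$ there is a locally free left $\mathcal A^\theta$-module $L$ with $\operatorname{gr}L\cong\mathcal L$.

*Proof.* Choose a finite ordered affine cover $(U_a)$ with homogeneous generators $s_a$ of $\mathcal L|_{U_a}$. For $a<b$ write $s_b=g^0_{ab}s_a$, with $g^0_{ab}\in\mathbb C[U_{ab}]$ invertible, homogeneous of degree $k_{ab}=\deg s_b-\deg s_a$. Then $g^0_{bc}g^0_{ab}=g^0_{ac}$ for $a<b<c$. We lift this identity order by order.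

Suppose $g_{ab}\in\Gamma(U_{ab},\mathcal A^\theta_{\le k_{ab}})$ have symbol $g^0_{ab}$ and
$$g_{bc}g_{ab}=(1+c_{abc})g_{ac},\qquad c_{abc}\in\mathcal A^\theta_{\le-N},\ N\ge1 .$$
By completeness, $g_{ab}$ is invertible with inverse of order $\le-k_{ab}$. For $N=1$ arbitrary lifts do, since $g_{bc}g_{ab}g_{ac}^{-1}$ has order $\le 0$ and symbol $1$. Computing $g_{cd}g_{bc}g_{ab}$ in two ways gives
$$(1+c_{bcd})(1+c_{abd})g_{ad}=g_{cd}g_{bc}g_{ab}=(1+g_{cd}c_{abc}g_{cd}^{-1})(1+c_{acd})g_{ad}.$$
Let $\bar c_{abc}\in\mathbb C[U_{abc}]_{-N}$ be the class of $c_{abc}$. As $\operatorname{gr}$ is commutative, conjugation does not change it, and products of two $c$'s have order $\le-2N\le-N-1$. So $\bar c_{bcd}+\bar c_{abd}=\bar c_{abc}+\bar c_{acd}$: $\bar c$ is a Čech $2$-cocycle of $\mathcal O_X$ in degree $-N$. As $H^2(X,\mathcal O_X)=0$, there are $b_{ab}\in\Gamma(U_{ab},\mathcal A^\theta_{\le-N})$ with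
$$\bar c_{abc}+\bar b_{bc}-\bar b_{ac}+\bar b_{ab}=0 .$$
Put $g'_{ab}=(1+b_{ab})g_{ab}$. Then
$$g'_{bc}g'_{ab}=(1+b_{bc})(1+g_{bc}b_{ab}g_{bc}^{-1})(1+c_{abc})(1+b_{ac})^{-1}g'_{ac},$$
and the product of the first four factors is $1$ modulo order $\le-N-1$. So $N$ improves to $N+1$ without changing symbols. The infinite product of the corrections $1+b^{(N)}_{ab}$ converges, and in the limit $g_{bc}g_{ab}=g_{ac}$. Glue the modules $\mathcal A^\theta|_{U_a}e_a$, with $e_a$ in degree $\deg s_a$, by $e_b=g_{ab}e_a$. $\square$

Fix $L(m)$ with $\operatorname{gr}L(m)=\mathcal O(m)$, $m\in\mathbb Z$, taking $L(0)=\mathcal A^\theta$. Then $\operatorname{gr}L(m)^\vee=\mathcal O(-m)$.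

**Lemma 5.** Let $M\in\operatorname{Coh}$ have a good filtration and let $S\subset\mathbb Z_{>0}$ be infinite. There are arbitrarily large $m\in S$ and a finite sum $P=\bigoplus_jL(-m)\{k_j\}$ with a filtered surjection $P\to M$ that is surjective on all $(-)_{\le i}$. Its kernel $Z$ with the induced filtration is good, with $\operatorname{gr}Z=\ker(\operatorname{gr}P\to\operatorname{gr}M)$.

*Proof.* For $m\gg0$, $\operatorname{gr}\mathcal Hom(L(-m),M)=\operatorname{gr}M\otimes\mathcal O(m)$ is globally generated without higher cohomology. By Lemma 2(b), its homogeneous global sections lift to global sections of $\mathcal Hom(L(-m),M)$; a lift of a section of degree $k$ is a filtered map $L(-m)\{-k\}\to M$. Finitely many homogeneous generating sections give $P\to M$ surjective on $\operatorname{gr}$. Over an affine $U$, $\operatorname{gr}$ of the map on sections is surjective, so by completeness $\Gamma(U,P_{\le i})\to\Gamma(U,M_{\le i})$ is surjective. By the snake lemma $Z_{\le i}/Z_{\le i-k}=\ker(P_{\le i}/P_{\le i-k}\to M_{\le i}/M_{\le i-k})$; for $k=1$ this is the claim on $\operatorname{gr}Z$, and completeness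 of $Z$ follows from left exactness of $\varprojlim$. $\square$

The proof works for any family of locally free modules quantizing $\mathcal O(-m)$, $m\in S$. The next lemma lets us compute in $D(\operatorname{Mod})$, where injectives exist.

**Lemma 6.** $\operatorname{Ext}^i_{\operatorname{Coh}}(M,N)=\operatorname{Ext}^i_{\operatorname{Mod}}(M,N)$ for $M,N\in\operatorname{Coh}$; so $D^b(\operatorname{Coh})\to D(\operatorname{Mod})$ is fully faithful.

*Proof.* Let $\phi_i:\operatorname{Ext}^i_{\operatorname{Coh}}(M,N)\to\operatorname{Ext}^i_{\operatorname{Mod}}(M,N)$ be the natural maps; $\phi_0$ is an isomorphism. Let $i>0$ and assume $\phi_{i-1}$ is an isomorphism for all $M$.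

*Injectivity.* Let $\phi_i(\alpha)=0$. The Yoneda class $\alpha$ is killed by pullback along some epimorphism $P\to M$ in $\operatorname{Coh}$ (the last map of a Yoneda extension representing it). With $K=\ker(P\to M)$, $\alpha=\partial\beta$ for some $\beta\in\operatorname{Ext}^{i-1}_{\operatorname{Coh}}(K,N)$. Then $\partial\phi_{i-1}(\beta)=0$, so $\phi_{i-1}(\beta)$ comes from $\operatorname{Ext}^{i-1}_{\operatorname{Mod}}(P,N)=\operatorname{Ext}^{i-1}_{\operatorname{Coh}}(P,N)$. So $\beta$ comes from $P$, and $\alpha=\partial\beta=0$.

*Surjectivity.* By Lemma 5, $M$ is a quotient of a finite sum $P$ of copies of $L(-m)$ with $m$ so large that $\operatorname{Ext}^i_{\operatorname{Mod}}(L(-m),N)=H^i(X,\mathcal Hom(L(-m),N))=0$, by (7.1), Serre vanishing for $\operatorname{gr}N\otimes\mathcal O(m)$ and Lemma 2(b). So every class in $\operatorname{Ext}^i_{\operatorname{Mod}}(M,N)$ is $\partial$ of a class in $\operatorname{Ext}^{i-1}_{\operatorname{Mod}}(K,N)=\operatorname{Ext}^{i-1}_{\operatorname{Coh}}(K,N)$, hence is in the image of $\phi_i$.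

The statement on $D^b$ follows by induction on the number of nonzero cohomology objects and the five lemma. $\square$

**Lemma 7.** With $D=2n+r$: $\operatorname{Ext}^i_{\operatorname{Coh}}(M,N)=0$ for all $i>D$ and $M,N\in\operatorname{Coh}$.

*Proof.* By Lemma 5 there is an exact sequence $0\to Z\to P_{2n-1}\to\dots\to P_0\to M\to0$ with $P_j$ locally free and exact $\operatorname{gr}$. The sheaf $\operatorname{gr}Z$ is a $2n$-th syzygy on the smooth $2n$-dimensional $X$, hence a vector bundle, so $Z$ is locally free. For $E$ locally free, $\operatorname{Ext}^i(E,N)=0$ for $i\ge r$ by (7.1) and Lemma 2(b). Shifting dimensions along the sequence gives $\operatorname{Ext}^i(M,N)=0$ for $i\ge2n+r$. $\square$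

**Lemma 8.** For infinite $S\subset\mathbb Z_{>0}$: (i) $D^b(\operatorname{Coh})=\langle L(-m):m\in S\rangle$; (ii) $D^b(\operatorname{Coh})=\langle L(m):m\in S\rangle$.

*Proof.* (i) It suffices to reach every $M\in\operatorname{Coh}$. Lemma 5 gives an exact sequence $0\to Z\to P_D\to\dots\to P_0\to M\to0$ with $P_j$ finite sums of $L(-m)$'s, $m\in S$ (shifts of filtration do not change the module). In the triangle $Z[D]\to P_\bullet\to M\to Z[D+1]$ the last map lies in $\operatorname{Ext}^{D+1}(M,Z)=0$, so $M$ is a summand of $P_\bullet$.

(ii) By (i) it suffices to reach $L(-m)$. We resolve its dual and dualize back. Lemma 5 for right modules, with the family $L(m')^\vee$ quantizing $\mathcal O(-m')$, $m'\in S$, gives an exact sequence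
$$0\to Z\to Q_D\to\dots\to Q_0\to L(-m)^\vee\to0$$
with exact $\operatorname{gr}$ and $Q_j$ finite sums of $L(m')^\vee$'s. The successive kernels have as $\operatorname{gr}$ kernels of surjections of vector bundles, so they are locally free, and the sequence is locally split. Dualizing, $0\to L(-m)\to Q_0^\vee\to\dots\to Q_D^\vee\to Z^\vee\to0$ is exact in $\operatorname{Coh}$, with $Q_j^\vee$ sums of $L(m')$'s. In the triangle $L(-m)\to Q^\vee_\bullet\to Z^\vee[-D]\to L(-m)[1]$ the last map lies in $\operatorname{Ext}^{D+1}(Z^\vee,L(-m))=0$. So $L(-m)$ is a summand of $Q_\bullet^\vee$. $\square$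

## 8. The adjoint pair $(L\mathrm{Loc},R\Gamma)$

**The algebra.** As $H^i(X,\mathcal O_X)=0$ for $i>0$, Lemma 2(b) gives $\operatorname{gr}\mathcal A=\mathbb C[Y]$ and $R\Gamma\mathcal A^\theta=\mathcal A$. So $\mathcal A_{\le-1}=\mathcal A_{\le -2}=\dots=0$ by separatedness, and $\mathcal A$ is Noetherian.

**Finiteness of $R\Gamma$.** On $\operatorname{Coh}$, $R\Gamma$ has cohomology in degrees $[0,r-1]$. For $m\ge m_0$, Lemma 2(b) gives $R\Gamma L(m)=\Gamma(L(m))$ with $\operatorname{gr}\Gamma(L(m))=\Gamma(X,\mathcal O(m))$. This graded module is f.g. over $\mathbb C[Y]$, hence bounded below. So the filtration on $\Gamma(L(m))$ is bounded below (again by separatedness), and $\Gamma(L(m))$ is f.g. The objects $M$ with $R\Gamma M$ bounded with f.g. cohomology form a thick subcategory, so by Lemma 8(ii) $R\Gamma$ maps $D^b(\operatorname{Coh})$ to $D^b(\mathcal A\text{-mod})$.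

**Adjunction.** For $N\in D^-(\mathcal A\text{-mod})$ represented by a bounded-above complex $P_\bullet$ of f.g. projectives, $L\mathrm{Loc}N=\mathcal A^\theta\otimes_{\mathcal A}P_\bullet$, a bounded-above complex. For $F\in D^b(\operatorname{Coh})$ with bounded-below injective resolution $I$ in $\operatorname{Mod}$, $\operatorname{Hom}^\bullet(\mathcal A^\theta\otimes P_\bullet,I)=\operatorname{Hom}^\bullet_{\mathcal A}(P_\bullet,\Gamma(I))$. Hence an isomorphism, natural in $F$,
$$\Psi_F:\operatorname{Hom}_{D(\operatorname{Mod})}(L\mathrm{Loc}N,F)\xrightarrow{\sim}\operatorname{Hom}(N,R\Gamma F).\tag{8.1}$$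
For $N=R\Gamma F$ let $\varepsilon_F=\Psi_F^{-1}(\mathrm{id}):L\mathrm{Loc}R\Gamma F\to F$ be the counit. For $f:F\to F'$ in $D^b(\operatorname{Coh})$, naturality gives
$$\Psi_{F'}(f\circ\varepsilon_F)=R\Gamma(f).\tag{8.2}$$

**Perfect complexes.** Let $N$ be perfect, $P_\bullet$ bounded. Then $L\mathrm{Loc}N\in\langle\mathcal A^\theta\rangle\subset D^b(\operatorname{Coh})$, and the unit $\eta_N=\Psi(\mathrm{id}):N\to R\Gamma L\mathrm{Loc}N$ is defined. It is the composite $P_\bullet\to\Gamma(\mathcal A^\theta\otimes P_\bullet)\to\Gamma(I)$. Each $\mathcal A^\theta\otimes P_j$ is a summand of a finite sum of copies of $\mathcal A^\theta$, so it has global sections $P_j$ and no higher cohomology. Hence $\eta_N$ is an isomorphism. If $R\Gamma F$ is perfect, naturality of $\Psi$ gives $R\Gamma(\varepsilon_F)\circ\eta_{R\Gamma F}=\Psi_F(\varepsilon_F)=\mathrm{id}$. So $R\Gamma(\varepsilon_F)$ is an isomorphism.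

## 9. Duality with no twist

**The classical statement.** First we prove the duality on $\operatorname{gr}$. This is the point where the symplectic form enters, through $\omega_X\cong\mathcal O_X$.

**Lemma 9.** For $\mathcal F\in D^b(\operatorname{Coh}X)$ the map
$$R\mathrm{Hom}_X(\mathcal F,\mathcal O_X)\to R\mathrm{Hom}_Y(R\rho_*\mathcal F,R\rho_*\mathcal O_X)=R\mathrm{Hom}_Y(R\rho_*\mathcal F,\mathcal O_Y)$$
induced by $R\rho_*$ is an isomorphism.

*Proof.* Let $\omega_Y^\bullet$ be the dualizing complex, so $\rho^!\omega_Y^\bullet=\omega_X^\bullet=\omega_X[2n]\cong\mathcal O_X[2n]$. By Grothendieck duality for the proper map $\rho$ and $R\rho_*\mathcal O_X=\mathcal O_Y$,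
$$\omega_Y^\bullet=R\mathcal Hom(R\rho_*\mathcal O_X,\omega_Y^\bullet)=R\rho_*R\mathcal Hom(\mathcal O_X,\omega_X^\bullet)\cong\mathcal O_Y[2n].$$
Hence $\rho^!\mathcal O_Y\cong\omega_X^\bullet[-2n]$, and there is an isomorphism $\varphi:\mathcal O_X\cong\rho^!\mathcal O_Y$. Let $g=\mathrm{Tr}\circ R\rho_*\varphi\in\operatorname{Hom}(R\rho_*\mathcal O_X,\mathcal O_Y)=\mathbb C[Y]$. Grothendieck duality says that
$$R\mathrm{Hom}_X(\mathcal F,\mathcal O_X)\to R\mathrm{Hom}_Y(R\rho_*\mathcal F,\mathcal O_Y),\qquad f\mapsto\mathrm{Tr}\circ R\rho_*(\varphi f)=g\circ R\rho_*(f),$$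
is an isomorphism. It is $g$ times the map of the lemma. For $\mathcal F=\mathcal O_X$ in degree $0$ it is multiplication by $g$ on $\mathbb C[Y]$, which is therefore bijective. So $g$ is a unit, and the map of the lemma is an isomorphism for every $\mathcal F$. $\square$

**The quantum statement.** Now we lift it.

**Proposition 10.** For $M\in D^b(\operatorname{Coh})$ and $i\in\mathbb Z$, $R\Gamma$ induces an isomorphism
$$\operatorname{Hom}_{D^b(\operatorname{Coh})}(M,\mathcal A^\theta[i])\xrightarrow{\sim}\operatorname{Hom}_{D^b(\mathcal A\text{-mod})}(R\Gamma M,\mathcal A[i]).$$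

*Proof.*

**Step 1: reduction to $M=L(m)$, $m\ge m_0$, for which $R\Gamma M$ is a single filtered module.** The $M$ for which the claim holds for all $i$ form a thick subcategory (five lemma; summands are clear). By Lemma 8(ii) we may take $M=L:=L(m)$ with $m\ge m_0$. Then $R\Gamma L=N:=\Gamma(L)$, with $N_{\le i}=\Gamma(L_{\le i})$ bounded below and $\operatorname{gr}N=N_0:=\Gamma(X,\mathcal O(m))$.

**Step 2: rewriting the map as pullback along a filtered counit.** The filtrations on $N$ and $\mathcal A$ are bounded below, so lifting homogeneous generators of $\operatorname{gr}$ gives a surjection from a finite sum of $\mathcal A\{-d_j\}$ that is surjective on each $(-)_{\le i}$. The kernel has the same properties ($\operatorname{gr}$ f.g., filtration bounded below). Iterating, we get a filtered resolution $P_\bullet\to N$ with $P_j$ finite sums of $\mathcal A\{k\}$ and $\operatorname{gr}P_\bullet\to N_0$ a graded free resolution. Put $P^\theta_\bullet=\mathcal A^\theta\otimes_{\mathcal A}P_\bullet=L\mathrm{Loc}N$. The map $P_0\to N=\Gamma(L)$ induces a filtered map of complexes $P^\theta_\bullet\to L$. Its adjoint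 under (8.1) is $P_\bullet\to\Gamma(L)\to\Gamma(I)$, the identification $N=R\Gamma L$; so it is the counit $\varepsilon=\varepsilon_L$. By (8.2), with $F'=\mathcal A^\theta[i]$, the map in the proposition is identified through $\Psi$ with
$$\varepsilon^*:\operatorname{Hom}(L,\mathcal A^\theta[i])\to\operatorname{Hom}(P^\theta_\bullet,\mathcal A^\theta[i]),$$
the Hom's being taken in $D(\operatorname{Mod})$, as Lemma 6 allows. Note that $P^\theta_\bullet$ may be unbounded; this is harmless, because (8.1) only requires the target to be bounded.

**Step 3: computing both sides by Čech complexes, so that filtrations become visible.** Let $E_\bullet$ be a bounded-above complex of locally free modules and $\mathcal A^\theta\to I$ a bounded-below injective resolution. For each $j$, $\mathcal Hom(E_j,\mathcal A^\theta)\to\mathcal Hom(E_j,I)$ is a quasi-isomorphism, and $\mathcal Hom^\bullet(E_\bullet,I)$ has finite sums in each degree. So $E_\bullet^\vee\to\mathcal Hom^\bullet(E_\bullet,I)$ is a quasi-isomorphism onto a bounded-below complex of flabby sheaves. Hence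
$$R\mathrm{Hom}_{\operatorname{Mod}}(E_\bullet,\mathcal A^\theta)=R\Gamma(E_\bullet^\vee)=\operatorname{Tot}\check C(\mathfrak U,E_\bullet^\vee),$$
naturally in $E_\bullet$, the last equality because the terms of $E^\vee_\bullet$ are acyclic on affines. So $\varepsilon^*$ is induced by a filtered map of complexes
$$\Phi:\check C(\mathfrak U,L^\vee)\to\operatorname{Tot}\check C(\mathfrak U,(P^\theta_\bullet)^\vee).$$

**Step 4: identifying $\operatorname{gr}\Phi$ with Lemma 9.** In each total degree the terms are *finite* sums of section spaces over affines of complete filtered sheaves, since $(P_\bullet^\theta)^\vee$ lives in degrees $\ge0$ and the Čech degrees are $0,\dots,r-1$. So the filtrations are exhaustive, complete and separated, and $\operatorname{gr}\Phi$ is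
$$\check C(\mathfrak U,\mathcal O(-m))\to\operatorname{Tot}\check C\bigl(\mathfrak U,(\mathcal O_X\otimes_{\mathbb C[Y]}\operatorname{gr}P_\bullet)^\vee\bigr).$$
Since $R\rho_*\mathcal O(m)=\rho_*\mathcal O(m)$ corresponds to the module $N_0$, the complex $\mathcal O_X\otimes\operatorname{gr}P_\bullet$ represents $L\rho^*R\rho_*\mathcal O(m)$ and maps to $\mathcal O(m)$ by the counit. So $\operatorname{gr}\Phi$ is precomposition with the counit,
$$R\mathrm{Hom}_X(\mathcal O(m),\mathcal O_X)\to R\mathrm{Hom}_X(L\rho^*R\rho_*\mathcal O(m),\mathcal O_X).$$
By the adjunction $(L\rho^*,R\rho_*)$, exactly as in (8.2), it is the map of Lemma 9 for $\mathcal F=\mathcal O(m)$, hence a quasi-isomorphism.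

**Step 5: lifting.** By Lemma 1(a), $\Phi$ is a quasi-isomorphism. So $\varepsilon^*$ is an isomorphism for all $i$. $\square$

In particular, if $R\Gamma K=0$ then $\operatorname{Hom}(K,\mathcal A^\theta[i])=0$ for all $i$, as we saw for $\mathcal O(-1)$ in Section 4.

## 10. Splitting indecomposable objects: (1)⇒(2)

**Proposition 11.** If $R\Gamma M$ is perfect for all $M\in D^b(\operatorname{Coh})$, then $D^b(\operatorname{Coh})=\langle\mathcal A^\theta\rangle$.

*Proof.* Let $L=L(-m)$ with $m\ge m_0$. We show $L\in\langle\mathcal A^\theta\rangle$.

**Step 1: the counit triangle splits.** Put $G=L\mathrm{Loc}R\Gamma L\in\langle\mathcal A^\theta\rangle$ and complete the counit to a triangle in $D^b(\operatorname{Coh})$: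
$$G\xrightarrow{\ \varepsilon_L\ }L\to K\to G[1].$$
By Section 8, $R\Gamma(\varepsilon_L)$ is an isomorphism, so $R\Gamma K=0$. By Proposition 10, $\operatorname{Hom}(K,\mathcal A^\theta[i])=0$ for all $i$. The objects $T$ with $\operatorname{Hom}(K,T[i])=0$ for all $i$ form a thick subcategory containing $\mathcal A^\theta$, hence containing $G$. So $K\to G[1]$ is zero and $L\cong G\oplus K$.

**Step 2: $L$ is indecomposable, so one summand vanishes.** $\mathcal End(L)$ is filtered with $\operatorname{gr}=\mathcal O_X$ as algebras. So $\operatorname{End}(L)=\Gamma(X,\mathcal End(L))$ has an exhaustive separated filtration with $\operatorname{gr}\operatorname{End}(L)\subset\Gamma(X,\mathcal O_X)=\mathbb C[Y]$, a domain. Nonzero elements have nonzero symbols, whose products are nonzero; hence $\operatorname{End}(L)$ is a domain and its only idempotents are $0$ and $1$. Applied to the projection onto $G$: $G=0$ or $K=0$.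

**Step 3: $G\ne0$.** If $G=0$ then $L\cong K$, so $\operatorname{Hom}(L,\mathcal A^\theta)=0$. But $\operatorname{Hom}(L,\mathcal A^\theta)=\Gamma(X,L^\vee)$ and $\operatorname{gr}L^\vee=\mathcal O(m)$ has no higher cohomology. By Lemma 2(b) the associated graded of $\Gamma(X,L^\vee)$ is $\Gamma(X,\mathcal O(m))\ne0$, a contradiction.

**Step 4: generation.** Thus $K=0$ and $L(-m)\cong G\in\langle\mathcal A^\theta\rangle$ for all $m\ge m_0$. Lemma 8(i) with $S=\{m\ge m_0\}$ finishes the proof. $\square$

Each of the four steps uses a different input: triviality of $\omega_X$ in Step 1, that $\mathbb C[Y]$ is a domain in Step 2, positivity of $\mathcal O(m)$ in Step 3, smoothness of $X$ (through Lemma 7) in Step 4. For $D^{-1}$ on $\mathbb P^1$ we have $\mathcal O(-1)\neq0$ in $\ker R\Gamma$, and this $\ker R\Gamma$ is right orthogonal to $\mathcal A^\theta$. So $\langle\mathcal A^\theta\rangle\ne D^b(\operatorname{Coh})$ there, and Proposition 11 shows that some $R\Gamma M$ is not perfect.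

**Proof of (1)⇒(2).** Let $\mathcal A$ have finite homological dimension. Then every object of $D^b(\mathcal A\text{-mod})$ is perfect. So $L\mathrm{Loc}$ maps $D^b(\mathcal A\text{-mod})$ to $D^b(\operatorname{Coh})$, and $\eta_N$ is an isomorphism for all $N\in D^b(\mathcal A\text{-mod})$, by Section 8. By Proposition 11, $D^b(\operatorname{Coh})=\langle\mathcal A^\theta\rangle$. The $M\in D^b(\operatorname{Coh})$ for which the counit $\varepsilon_M:L\mathrm{Loc}R\Gamma M\to M$ is an isomorphism form a thick subcategory. It contains $\mathcal A^\theta$, since $R\Gamma\mathcal A^\theta=\mathcal A$ and $L\mathrm{Loc}\mathcal A=\mathcal A^\theta$; hence it is all of $D^b(\operatorname{Coh})$. So unit and counit are isomorphisms, and $R\Gamma$ and $L\mathrm{Loc}$ are mutually inverse equivalences. $\square$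

## 11. Bounding projective dimension: (2)⇒(1)

Assume (2). The aim is a bound on Ext's of $\mathcal A$-modules from Lemma 7; the only issue is that $L\mathrm{Loc}$ of a module is a complex, and we need its length to be bounded uniformly.

**Step 1: $L\mathrm{Loc}N$ has cohomology in degrees $[-(r-1),0]$.** Let $N\ne0$ be a f.g. $\mathcal A$-module and $M=L\mathrm{Loc}N$. It is nonzero, lies in $D^b(\operatorname{Coh})$, and has cohomology in degrees $\le0$. Let $-a$ be the lowest degree with $H^{-a}(M)\ne0$. The natural map $H^{-a}(M)[a]\to M$ is nonzero, as it is an isomorphism on $H^{-a}$. Since $R\Gamma$ is an equivalence and $R\Gamma M\cong N$, we get $\operatorname{Hom}(R\Gamma H^{-a}(M)[a],N)\ne0$. The complex $R\Gamma H^{-a}(M)[a]$ has cohomology in degrees $[-a,-a+r-1]$. If $-a+r-1<0$, there would be no nonzero map from it to the module $N$ in degree $0$. So $a\le r-1$.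

**Step 2: Ext's vanish above a fixed degree.** Let $N'$ be another f.g. module and $T=L\mathrm{Loc}N'$, with cohomology in degrees $\le0$. Then $\operatorname{Ext}^i_{\mathcal A}(N,N')=\operatorname{Hom}(M,T[i])$. By canonical truncations of $M$ and $T$, this is filtered by subquotients of the groups
$$\operatorname{Ext}^{i+p-q}_{\operatorname{Coh}}(H^p(M),H^q(T)),\qquad p\ge-(r-1),\ q\le0 .$$
Here $i+p-q\ge i-(r-1)$, so by Lemma 7 all of them vanish for $i>D+r-1$.

**Step 3: conclusion.** Let $s=D+r-1$, and let $N_j$ denote the $j$-th syzygy of $N$ in a resolution by f.g. free modules, so that $0\to N_{s+1}\to F_s\to N_s\to0$ is exact with $F_s$ free. Then $\operatorname{Ext}^1(N_s,N_{s+1})=\operatorname{Ext}^{s+1}(N,N_{s+1})=0$, so the sequence splits and $N_s$ is projective. Hence every f.g. $N$ has projective dimension $\le D+r-1$, and $\mathcal A$ has finite homological dimension. Together with Section 10 this proves the Theorem. $\blacksquare$
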